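\title{Intersections of orbits of \'etale endomorphisms that expand an ample class}

\begin{abstract}
Let $f$ and $g$ be \'etale endomorphisms of a projective variety $X$ of dimension $d$ in characteristic $0$, and suppose that $f$ and $g$ multiply ample classes by real numbers $\delta_f,\delta_g>1$. For points $P,Q$ with infinite orbits we describe the set of pairs $(m,n)$ with $f^m(P)=g^n(Q)$. If $\delta_f$ and $\delta_g$ are multiplicatively independent, it has at most $c(d)$ elements, for an explicit $c(d)$. If $\delta_f^a=\delta_g^b$, it is a finite union of points and arithmetic progressions in the direction $(a,b)$. Over $\overline{\mathbb Q}$ this proves a conjecture taken from a paper of Sano. The hypotheses force $X$ to be an \'etale quotient of an abelian variety to which $f$ and $g$ lift; the problem then becomes one about exponential equations, which are treated with the theorems of Evertse--Schlickewei--Schmidt and Skolem--Mahler--Lech.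
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $f$ and $g$ be self-maps of a set $X$ and let $P,Q\in X$. The set
\[
S_{f,g}(P,Q)=\{(m,n)\in\mathbb Z_{\ge0}\times\mathbb Z_{\ge0}\ :\ f^m(P)=g^n(Q)\}
\]
records the pairs of times at which the forward orbits $\{f^m(P):m\ge0\}$ and $\{g^n(Q):n\ge0\}$ meet. By a \emph{progression} we mean a set $\{(m_0+r\ell,\,n_0+s\ell):\ell\in\mathbb Z_{\ge0}\}$ with $m_0,n_0,r,s\in\mathbb Z_{\ge0}$; for $r=s=0$ it is a single point.

Suppose that both orbits are infinite. Then $m\mapsto f^m(P)$ and $n\mapsto g^n(Q)$ are injective, because a repetition makes an orbit finite. So a point $(m,n)$ of $S=S_{f,g}(P,Q)$ is determined by $m$ alone, and by $n$ alone. If $f=g$, the set $S$ is easy to find. For $(m,n),(m',n')\in S$ we have $f^{m+n'}(P)=f^{n+n'}(Q)=f^{m'+n}(P)$, so $m-n$ is constant on $S$; and $S$ is stable under adding $(1,1)$. Hence $S$ is empty or a single progression with $r=s=1$. If $f\ne g$, infinite progressions still appear when two iterates agree somewhere: if $f^{m_0}(P)=g^{n_0}(Q)$ lies in a subset $Z$ with $f^r(Z)\subset Z$ and $f^r|_Z=g^s|_Z$, then $(m_0+r\ell,n_0+s\ell)\in S$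 for all $\ell\ge0$. The natural guess is that for algebraic maps whose orbits grow at a definite exponential rate this is the only mechanism, apart from finitely many accidental meetings.

To make this precise we fix conventions. A \emph{variety} is an integral separated scheme of finite type over an algebraically closed field. An \emph{ample $\mathbb R$-divisor} is a finite combination of ample Cartier divisors with positive real coefficients. Two $\mathbb R$-divisors are \emph{numerically equivalent}, written $\equiv$, if they have the same degree on every curve; this is equality in $\mathrm{NS}(X)_{\mathbb R}=\mathrm{NS}(X)\otimes\mathbb R$ (see Lemma~\ref{lem:num}). The condition $f^*H\equiv\delta H$ says that $f$ multiplies the $H$-degree of every curve by $\delta$, that is, $H\cdot f_*C=\delta\,H\cdot C$.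

We take from Sano's paper \cite{Sano} the conjecture that the following statement holds, and we prove it. The case $\delta_f=\delta_g$ is a theorem of Bell, Ghioca and Tucker, which we do not use.

\begin{theorem}\label{thm:A}
Let $X$ be a projective variety over $\overline{\mathbb Q}$, let $H$ be an ample $\mathbb R$-divisor on $X$, and let $f,g\colon X\to X$ be \'etale endomorphisms with $f^*H\equiv\delta_fH$ and $g^*H\equiv\delta_gH$ in $\mathrm{NS}(X)_{\mathbb R}$ for real numbers $\delta_f,\delta_g>1$. Let $P,Q\in X(\overline{\mathbb Q})$ be such that the forward $f$-orbit of $P$ and the forward $g$-orbit of $Q$ are infinite. Then $S_{f,g}(P,Q)$ is a union of finitely many progressions.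
\end{theorem}

We deduce it from a more precise statement. Put
\[
c(d)=3^{4d^2}\,2^{4d+1}\exp\bigl(3(24d)^{12d}\bigr).
\]
Real numbers $\delta,\delta'>1$ are \emph{multiplicatively independent} if $\delta^i\delta'^j=1$ with $i,j\in\mathbb Z$ forces $i=j=0$. If they are dependent, then $\delta^a=\delta'^b$ with coprime $a,b\ge1$: in a nontrivial relation both exponents are nonzero and of opposite sign because $\delta,\delta'>1$, and a common factor can be removed because positive reals have unique positive roots.

\begin{theorem}\label{thm:B}
Let $k$ be an algebraically closed field of characteristic $0$, let $X$ be a projective variety over $k$ of dimension $d\ge1$, and let $H_1,H_2$ be ample $\mathbb R$-divisors on $X$, possibly unrelated. Let $f,g\colon X\to X$ be \'etale with $f^*H_1\equiv\delta_fH_1$ and $g^*H_2\equiv\delta_gH_2$ in $\mathrm{NS}(X)_{\mathbb R}$, where $\delta_f,\delta_g>1$. Let $P,Q\in X(k)$ have infinite forward orbits under $f$ and $g$ respectively, and let $S=S_{f,g}(P,Q)$.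
\begin{enumerate}
\item[(1)] If $\delta_f,\delta_g$ are multiplicatively independent, then $\#S\le c(d)$.
\item[(2)] Otherwise write $\delta_f^a=\delta_g^b$ with $a,b\ge1$ coprime. Then $S$ is contained in the union of at most $c(d)$ cosets of $\mathbb Z(a,b)$ in $\mathbb Z^2$, and $S$ is a finite union of singletons and sets $\{(m_i+s_ia\ell,\;n_i+s_ib\ell):\ell\ge0\}$ with $s_i\ge1$.
\item[(3)] If $S$ is infinite, there are $r,s\ge1$ and an irreducible closed subset $Z\subset X$ with $\dim Z>0$, $f^r(Z)\subset Z$ and $f^r|_Z=g^s|_Z$. Conversely, if $k=\overline{\mathbb Q}$ and such $(r,s,Z)$ exist, there is $P\in Z(\overline{\mathbb Q})$ with infinite $f$- and $g$-orbits and $S_{f,g}(P,P)\supset\{(r\ell,s\ell):\ell\ge0\}$.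
\item[(4)] The condition $\delta_f>1$ cannot be relaxed to $\delta_f\ge1$: there is an example over $\overline{\mathbb Q}$ with $H_1=H_2$, $\delta_f=1$, $\delta_g=4$ and all other hypotheses satisfied in which $S$ is not a finite union of progressions.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:A} is the case $k=\overline{\mathbb Q}$, $H_1=H_2=H$ of (1) and (2); if $\dim X=0$, no orbit is infinite and there is nothing to prove.

\begin{remark}[Finite orbits]\label{rem:finite}
If $P=Q$ is a common fixed point, then $S=\mathbb Z_{\ge0}^2$, which is not contained in finitely many lines; so some hypothesis on the orbits is needed. If only the orbit of $P$ is finite, the conclusion of Theorem~\ref{thm:A} holds for an elementary reason: each point $x$ of that orbit equals $g^n(Q)$ for at most one $n$, and $\{m:f^m(P)=x\}$ is a single integer or an arithmetic progression.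
\end{remark}

Why should the numbers $\delta_f,\delta_g$ govern the answer? Heuristically, over $\overline{\mathbb Q}$ the height of $f^m(P)$ grows like a constant times $\delta_f^m$ and that of $g^n(Q)$ like a constant times $\delta_g^n$, so on $S$ the quantity
\[
\Delta(m,n)=n\log\delta_g-m\log\delta_f
\]
should stay close to a constant. Closeness is not enough: if $\log\delta_g/\log\delta_f$ is irrational, the values of $\Delta$ on $\mathbb Z_{\ge0}^2$ are dense in $\mathbb R$. The heart of the proof is an exact statement, Proposition~\ref{prop:delta}: $\Delta$ takes at most $c(d)$ values on $S$.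

After a model case (Section~\ref{sec:ell}) and a reduction to $k=\mathbb C$ (Section~\ref{sec:red}), the proof has three steps. Section~\ref{sec:structure} shows that $X$ is the quotient of an abelian variety $A$ by a finite group and that $f,g$ lift to affine maps of $A$. Section~\ref{sec:eq} turns $f^m(P)=g^n(Q)$ into an equation between sums of exponentials and bounds the number of values of $\Delta$. Section~\ref{sec:prog} analyzes $S$ along one level set of $\Delta$. Part (3) is proved in Section~\ref{sec:three} and part (4) at the end of Section~\ref{sec:ell}.

\section{The two arithmetic tools and elliptic curves}\label{sec:ell}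

The arithmetic input consists of two theorems. The \emph{rank} of an abelian group $\Gamma$ is $\dim_{\mathbb Q}\Gamma\otimes\mathbb Q$.

\begin{theorem}[Evertse--Schlickewei--Schmidt {\cite[Theorem 1.1]{ESS}}]\label{thm:ESS}
Let $c_1,\dots,c_N\in\mathbb C^*$ and let $\Gamma\subset(\mathbb C^*)^N$ be a subgroup of finite rank $\rho$. Then the equation $c_1x_1+\dots+c_Nx_N=1$ has at most $\exp\bigl((6N)^{3N}(\rho+1)\bigr)$ solutions $x\in\Gamma$ for which no nonempty subsum of the left side vanishes.
\end{theorem}

\begin{theorem}[Skolem--Mahler--Lech]\label{thm:SML}
Let $(z_\ell)_{\ell\ge0}$ be a sequence in a field of characteristic $0$ that satisfies a linear recurrence with constant coefficients. Then $\{\ell:z_\ell=0\}$ is a finite union of singletons and sets $\{\ell_0+e\ell:\ell\ge0\}$ with $e\ge1$.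
\end{theorem}

If a smooth complex projective curve has an unramified self-cover of degree $D>1$, its Euler characteristic satisfies $\chi=D\chi$, so the curve has genus $1$. Elliptic curves are therefore the smallest case, and they show the whole arithmetic argument. Let $E$ be a complex elliptic curve and let
\[
f(z)=\alpha z+a_0,\qquad g(z)=\beta z+b_0,\qquad \alpha,\beta\in\mathbb Z,\quad|\alpha|,|\beta|\ge2 .
\]
On a curve numerical equivalence is equality of degrees, so $\delta_f=\deg f=\alpha^2$ and $\delta_g=\beta^2$. Multiplication by $1-\alpha\ne0$ is surjective, so $f$ has a fixed point $x_0$; likewise $g$ has a fixed point $y_0$. With $u=P-x_0$, $v=Q-y_0$, $w=y_0-x_0$ we get $f^m(P)=x_0+\alpha^mu$ and $g^n(Q)=y_0+\beta^nv$, and $(m,n)\in S$ means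
\[
\alpha^mu=\beta^nv+w .
\]
This is an equation in the finitely generated group $M=\mathbb Zu+\mathbb Zv+\mathbb Zw\subset E$. The point $u$ is not torsion, since otherwise the orbit of $P$ is finite. So there is a homomorphism $L\colon M\to\mathbb C$ with $\xi=L(u)\ne0$, and with $\eta=L(v)$, $\zeta=L(w)$ every point of $S$ solves the scalar equation $\xi\alpha^m-\eta\beta^n-\zeta=0$. There are three cases.
\begin{itemize}
\item If $\eta\ne0$ and $\zeta\neq0$, then $x=(\beta^n\alpha^{-m},\alpha^{-m})$ lies in a group of rank at most $2$ and solves $(\eta/\xi)x_1+(\zeta/\xi)x_2=1$ without vanishing subsum. By Theorem~\ref{thm:ESS}, $x$ takes finitely many values, and $\log|x_1|=\frac12\Delta(m,n)$.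
\item If $\eta\ne0$ and $\zeta=0$, then $\beta^n\alpha^{-m}=\xi/\eta$, and $\Delta$ takes at most one value.
\item If $\eta=0$, then $\alpha^m=\zeta/\xi$ determines $m$, and $m$ determines the point of $S$.
\end{itemize}
So $\Delta$ takes finitely many values on $S$. The examples below show what can happen; in all of them $x\in E$ is a non-torsion point.

\begin{example}[Accidental meetings]\label{ex:acc}
Let $f(z)=2z$, $g(z)=3z+2x$, $P=x$, $Q=0$. Then $y_0=-x$ and $g^n(0)=(3^n-1)x$, so $S=\{(m,n):2^m=3^n-1\}$. For odd $n$ we have $3^n-1\equiv2\pmod4$, so $m=1$ and $n=1$. For $n=2j\geq2$ the numbers $3^j-1$ and $3^j+1$ are powers of $2$ that differ by $2$, so they are $2$ and $4$. Hence $S=\{(1,1),(3,2)\}$.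
\end{example}

\begin{example}[Only part of a level set]\label{ex:level}
Take $\delta_f=\delta_g=4$, so $(a,b)=(1,1)$. For $f(z)=2z$, $g(z)=-2z$, $P=Q=x$ the condition is $2^m=(-2)^n$, and $S=\{(2\ell,2\ell):\ell\geq0\}$. So $s_i>1$ occurs in Theorem~\ref{thm:B}(2). The same set arises from torsion, which $L$ does not see: let $\tau$ have order $3$, $f(z)=2z$, $g(z)=2z-\tau$, $P=Q=x+\tau$. The condition $2^mx+2^m\tau=2^nx+\tau$ forces $m=n$ and then $3\mid2^m-1$, that is, $m$ even. To find $S$ inside a level set of $\Delta$ one must therefore return to the group $M$.
\end{example}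

\begin{example}[A bad linear form]\label{ex:bad}
Let $E=\mathbb C/\mathbb Z[i]$, $f(z)=(1+i)z$, $g(z)=3z$, $P=Q=x$. The relevant group is $M=\mathbb Z[i]x\cong\mathbb Z[i]$, and $(1+i)^m=3^n$ gives $2^{m}=9^n$, so $S=\{(0,0)\}$. For $L=\operatorname{Im}$ the scalar equation reads $2^{m/2}\sin(m\pi/4)=0$. It holds for all $n$ and all $m$ divisible by $4$, and it no longer links $m$ to $n$. When $\alpha$ has several eigenvalues, $L$ must be chosen so that $L(\alpha^mu)\ne0$ for \emph{every} $m$.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:B}(4)]
Let $E$ be an elliptic curve over $\overline{\mathbb Q}$ and $x\in E(\overline{\mathbb Q})$ a non-torsion point, for instance a point with infinite orbit under doubling (Lemma~\ref{lem:height}). Let $f(z)=z+x$ and $g(z)=2z$. Both are \'etale, of degrees $1$ and $4$, so $f^*H\equiv H$ and $g^*H\equiv4H$ for every ample $H$. The $f$-orbit of $0$ and the $g$-orbit of $x$ are infinite, and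
\[
S_{f,g}(0,x)=\{(m,n):mx=2^nx\}=\{(2^n,n):n\ge0\}.
\]
If a progression lies in this set, then $m_0+r\ell=2^{n_0+s\ell}$ for all $\ell\geq0$. The left side grows at most linearly, so $s=0$, and then $r=0$. Thus the set is infinite and contains only one-point progressions.
\end{proof}

In this example $\alpha=1$: the map $f$ has no fixed point, and $f^m(0)=mx$ is linear in $m$ rather than exponential.

\section{Numerical equivalence and reduction to $\mathbb C$}\label{sec:red}

The structure of $X$ will be found by transcendental means, so we must pass to $k=\mathbb C$; this is the step for which characteristic $0$ is indispensable. The difficulty is that numerical equivalence is a condition on all curves, and a larger field brings new curves. Algebraic equivalence, in contrast, is witnessed by finitely many data. A line bundle $\mathcal L$ on $X$ is \emph{algebraically trivial} if there are a connected scheme $B$ of finite type over $k$, points $b_0,b_1\in B(k)$ and a line bundle on $X\times B$ whose restrictions to $X\times\{b_0\}$ and $X\times\{b_1\}$ are $\mathcal O_X$ and $\mathcal L$. The group $\mathrm{NS}(X)$ is $\operatorname{Pic}(X)$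 modulo these bundles. By a theorem of Matsusaka (see Kleiman \cite[Theorem 4.6]{Kleiman}), on a projective variety a numerically trivial line bundle has a positive power that is algebraically trivial.

\begin{lemma}\label{lem:num}
Let $X$ be a projective variety and let $\nu=\sum_jt_j\mathcal M_j\in\operatorname{Pic}(X)\otimes\mathbb R$, with $t_j\in\mathbb R$ and line bundles $\mathcal M_j$. Then $\nu\equiv0$ if and only if $\nu$ is a real combination of algebraically trivial line bundles, that is, $\nu=0$ in $\mathrm{NS}(X)_{\mathbb R}$. In this case the algebraically trivial bundles can be taken in the group generated by the $\mathcal M_j$.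
\end{lemma}

\begin{proof}
Algebraically trivial bundles have degree $0$ on curves, which gives one direction. Conversely, let $\nu\equiv0$. Let $e_1,\dots,e_p$ be a basis of the $\mathbb Q$-span of the $t_j$ and write $\nu=\sum_ie_i\nu_i$ with each $\nu_i$ a rational combination of the $\mathcal M_j$. For a curve $C$ we have $0=\sum_ie_i(\nu_i\cdot C)$ with $\nu_i\cdot C\in\mathbb Q$, so every $\nu_i\cdot C$ vanishes. Clearing denominators and applying Matsusaka's theorem, we find $N_i\ge1$ such that $\mathcal L_i=N_i\nu_i$ is an algebraically trivial integral combination of the $\mathcal M_j$. Then $\nu=\sum_i(e_i/N_i)\mathcal L_i$.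
\end{proof}

Now let the hypotheses of Theorem~\ref{thm:B} hold. Apply the lemma to $f^*H_1-\delta_fH_1$ and $g^*H_2-\delta_gH_2$. Consider $X,f,g,P,Q$, the ample divisors that make up $H_1$ and $H_2$, and the families that witness the algebraic triviality of the bundles $\mathcal L_i$. These are finitely many algebraic data, so they are defined over a finitely generated subfield of $k$. Its algebraic closure $k_1$ in $k$ has finite transcendence degree over $\mathbb Q$ and embeds in $\mathbb C$. Integrality, smoothness, \'etaleness, ampleness and connectedness hold over $k_1$ if and only if they hold after extension to a larger algebraically closed field. The orbits of $P$ and $Q$ lie in $X(k_1)$, so their infinitude and the set $S$ do not depend on the field. Hence, for parts (1) and (2), we may assume $k=\mathbb C$, and we do so in Sections~\ref{sec:structure}--\ref{sec:prog}.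

Over $\mathbb C$ an algebraically trivial bundle has first Chern class $0$, since a path from $b_0$ to $b_1$ in $B(\mathbb C)$ gives a homotopy between the two inclusions $X\to X\times B$. Writing $[H]\in H^2(X,\mathbb R)$ for the class of an $\mathbb R$-divisor, we obtain
\begin{equation}\label{eq:coh}
f^*[H_1]=\delta_f[H_1],\qquad g^*[H_2]=\delta_g[H_2]\qquad\text{in }H^2(X,\mathbb R).
\end{equation}
The intersection number of $e$ divisors with an $e$-dimensional cycle is the value of the cup product of their classes on the fundamental class of the cycle, so $f^*H_1$ may be replaced by $\delta_fH_1$ in all intersection numbers.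

\section{$X$ is an \'etale quotient of an abelian variety}\label{sec:structure}

We use the following properties of an \'etale (flat and unramified) morphism of schemes of finite type over $\mathbb C$: it is open and quasi-finite; it induces isomorphisms of completed local rings at closed points; base changes of it are \'etale; a scheme \'etale over a reduced scheme is reduced; and between smooth varieties it is a local biholomorphism. An \'etale endomorphism $\varphi$ of the projective variety $X$ is quasi-finite and proper, hence finite. Its image is open and closed, so it is surjective. Every point has exactly $\deg\varphi$ preimages.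

\begin{proposition}\label{prop:structure}
Let $X$ be a complex projective variety of dimension $d\ge1$ with an \'etale endomorphism $f$ and an ample $\mathbb R$-divisor $H_1$ such that $f^*[H_1]=\delta_f[H_1]$, $\delta_f>1$. Then $X$ is smooth, and there are an abelian variety $A=\mathbb C^d/\Lambda$, a group $G$ of order at most $3^{4d^2}$ acting on $A$ by affine automorphisms $\gamma(x)=\gamma_0x+t_\gamma$ with $\gamma_0\in\operatorname{End}(A)$, $t_\gamma\in A$, and a finite \'etale morphism $\pi\colon A\to X$ whose fibers are the $G$-orbits, with these properties.
\begin{enumerate}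
\item[(i)] For every \'etale endomorphism $\varphi$ of $X$ there are $\alpha\in\operatorname{End}(A)$ and $a_0\in A$ such that $\tilde\varphi(x)=\alpha x+a_0$ satisfies $\pi\tilde\varphi=\varphi\pi$.
\item[(ii)] If moreover $\varphi^*[H]=\delta[H]$ for an ample $\mathbb R$-divisor $H$ and some $\delta>1$, then $\alpha$ is annihilated by a monic polynomial in $\mathbb Z[t]$ of degree at most $2d$ whose roots are distinct and of absolute value $\delta^{1/2}$, and $\alpha$ and $1-\alpha$ are surjective with finite kernel.
\end{enumerate}
\end{proposition}

\begin{example}\label{ex:biell}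
The group $G$ can be nontrivial. Let $E,E'$ be elliptic curves, $\tau\in E'$ of order $2$, and let $X$ be the quotient of $A=E\times E'$ by the fixed-point-free involution $(z,z')\mapsto(-z,z'+\tau)$. Multiplication by $3$ commutes with the involution because $3\tau=\tau$, so it descends to an \'etale endomorphism $f$ of $X$. It acts as $9$ on $H^2(A,\mathbb R)$, into which $H^2(X,\mathbb R)$ injects, so $f^*[H]=9[H]$ for all $H$. The surface $X$ is not abelian: the invariant holomorphic $1$-forms on $A$ are the multiples of $dz'$.
\end{example}

The first four steps of the proof rest on one principle. Since $f$ is \'etale, it preserves everything that is defined locally and intrinsically: singularities, the tangent bundle, curvature. Since $f$ expands $H_1$, it rescales sizes. An invariant whose size is computed in two ways with different powers of $\delta_f$ must vanish. Both hypotheses are needed: a curve of genus $2$ with $f=\mathrm{id}$ has $\delta_f=1$, and $z\mapsto z^2$ on $\mathbb P^1$ has $\delta_f=2$ but is ramified; neither curve is covered by an elliptic curve without ramification, as their Euler characteristics are nonzero.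

Write $\delta=\delta_f$ and $D=\deg f$ in Steps 1--4.

\subsection*{Step 1: the degree}
The projection formula and $f_*[X]=D[X]$ give $\delta^dH_1^d=(f^*H_1)^d=D\,H_1^d$. The number $H_1^d$ is a positive combination of products of ample divisors, so it is positive, and $D=\delta^d$.

\subsection*{Step 2: $X$ is smooth}
Suppose the singular locus $Z$ is nonempty, of dimension $e<d$. As $f$ identifies completed local rings, $x$ is singular if and only if $f(x)$ is; so $f^{-1}(Z)=Z$. Let $V_1,\dots,V_p$ be the $e$-dimensional components of $Z$, with reduced structure, and $[Z]_e=\sum_i[V_i]$. The scheme $f^{-1}(V_i)$ is \'etale over $V_i$, hence reduced and of pure dimension $e$, and it lies in $Z$. So the flat pullback $f^*[V_i]$ is the sum of those $[V_j]$ with $f(V_j)\subset V_i$. For each $j$ the set $f(V_j)\subset Z$ is closed, irreducible and of dimension $e$ because $f$ is finite, so it equals exactly one $V_i$. Therefore $f^*[Z]_e=[Z]_e$. Since $f_*f^*=D$ on cycles \cite[Example 1.7.4]{Fulton}, we get $f_*[Z]_e=D[Z]_e$, and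
\[
\delta^e\,H_1^e\cdot[Z]_e=(f^*H_1)^e\cdot[Z]_e=H_1^e\cdot f_*[Z]_e=\delta^d\,H_1^e\cdot[Z]_e .
\]
As $H_1^e\cdot[Z]_e>0$, this gives $\delta^e=\delta^d$, which is impossible for $\delta>1$ and $e<d$.

\subsection*{Step 3: $c_1(X)=0$ in $H^2(X,\mathbb R)$}
Now $X$ is a compact K\"ahler manifold, and $\omega=[H_1]$ is a K\"ahler class, being a positive combination of classes of ample divisors. Let $\sigma=c_1(X)$. The differential of $f$ is an isomorphism $T_X\cong f^*T_X$, so $f^*\sigma=\sigma$. For $j\in\{1,2\}$ with $j\le d$,
\[
\delta^{d-j}\int_X\sigma^j\omega^{d-j}=\int_Xf^*(\sigma^j\omega^{d-j})=D\int_X\sigma^j\omega^{d-j}=\delta^d\int_X\sigma^j\omega^{d-j},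
\]
so $\int_X\sigma^j\omega^{d-j}=0$. For $d=1$ the case $j=1$ says $\sigma=0$. For $d\ge2$ we use the Hodge--Riemann relations: on real $(1,1)$-classes $\sigma$ with $\int_X\sigma\omega^{d-1}=0$ the quadratic form $\int_X\sigma^2\omega^{d-2}$ is negative definite. The cases $j=1,2$ give $\sigma=0$.

\subsection*{Step 4: a flat metric}
So far $f$ rescales a cohomology class. To control the geometry we need a metric that $f$ rescales pointwise, and a metric singled out by a uniqueness property will do. By the theorem of Yau (existence) and Calabi (uniqueness), on a compact K\"ahler manifold with $c_1=0$ in $H^2(\cdot,\mathbb R)$ every K\"ahler class contains exactly one Ricci-flat K\"ahler metric. Let $\Omega$ be the K\"ahler form of this metric in the class $\omega$; we identify K\"ahler metrics with their forms. Since $f$ is a local biholomorphism, $f^*\Omega$ is a Ricci-flat K\"ahler metric, and so is $\delta^{-1}f^*\Omega$, whose class is $\delta^{-1}f^*\omega=\omega$. By uniqueness $f^*\Omega=\delta\,\Omega$.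

Let $\kappa(x)$ be the norm at $x$ of the curvature tensor of $\Omega$. The metric $\delta\Omega$ has the same Levi-Civita connection and the same curvature as a $(1,3)$-tensor, whose squared norm scales by $\delta\cdot\delta^{-3}$; so its curvature norm is $\delta^{-1}\kappa$. The map $f\colon(X,\delta\Omega)\to(X,\Omega)$ is a local isometry, hence $\kappa(f(x))=\delta^{-1}\kappa(x)$. As $f$ is surjective and $X$ is compact, $\max\kappa=\delta^{-1}\max\kappa$. So $\kappa=0$, and $\Omega$ is flat.

\subsection*{Step 5: the cover $A\to X$}
The universal cover of $X$ is complete, simply connected and flat, so it is Euclidean space $\mathbb R^{2d}$. Its complex structure is parallel, hence constant, so it is $\mathbb C^d$ with the standard Hermitian metric. Let $\varpi\colon\mathbb C^d\to X$ be the covering map and $\Pi\cong\pi_1(X)$ its deck group. It acts freely, discretely and cocompactly by holomorphic isometries $y(z)=U_yz+\text{const}$ with $U_y\in U(d)$. Bieberbach's theorem says that in a discrete cocompact group of isometries of $\mathbb R^N$ the translations form a lattice of rank $N$ and have finite index. Let $\Lambda\subset\Pi$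 be the subgroup of translations, viewed also as a lattice of rank $2d$ in $\mathbb C^d$. It is the kernel of $y\mapsto U_y$, hence normal, and if $T_\lambda$ denotes translation by $\lambda$, then
\begin{equation}\label{eq:conj}
y\,T_\lambda\,y^{-1}=T_{U_y\lambda}\qquad(y\in\Pi,\ \lambda\in\Lambda).
\end{equation}
In particular $U_y\Lambda=\Lambda$. Put $A=\mathbb C^d/\Lambda$ and $G=\Pi/\Lambda$. Then $G$ is finite and acts on $A$ by affine automorphisms, and the induced map $\pi\colon A\to X$ is a finite unramified covering whose fibers are the $G$-orbits. By the Riemann existence theorem and GAGA, $A$ is a variety finite and \'etale over the projective variety $X$. So the torus $A$ is projective, that is, an abelian variety.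

Since $\Lambda$ spans $\mathbb C^d$ over $\mathbb R$, the map $U_y$ is determined by its restriction to $\Lambda$, and $G$ embeds in $GL(\Lambda)\cong GL_{2d}(\mathbb Z)$. By Minkowski's lemma the kernel of $GL_N(\mathbb Z)\to GL_N(\mathbb F_3)$ is torsion-free, so it meets the finite group $G$ trivially, and $|G|\le|GL_{2d}(\mathbb F_3)|\le3^{4d^2}$.

\subsection*{Step 6: lifting endomorphisms}
Let $\varphi$ be an \'etale endomorphism of $X$. It is a finite covering map, so $\varphi\circ\varpi$ is a covering: the preimage under $\varphi$ of a small simply connected open set is a disjoint union of copies of it, each evenly covered by $\varpi$. Thus $\varpi$ and $\varphi\circ\varpi$ are both universal coverings, and there is a biholomorphism $F$ of $\mathbb C^d$ with $\varpi\circ F=\varphi\circ\varpi$. The deck group of $\varpi\circ F$ is $F^{-1}\Pi F$. It contains $\Pi$, because $\varphi\varpi y=\varphi\varpi$ for $y\in\Pi$. The index is $\deg\varphi$, because a fiber of $\varphi\circ\varpi$ is one free orbit of the larger group and consists of $\deg\varphi$ orbits of $\Pi$. Hence $\Psi(y)=FyF^{-1}$ is an injective endomorphism of $\Pi$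 whose image has finite index.

We need $\Psi(\Lambda)\subset\Lambda$. For $\varphi=f$ this could be read off from Step 4, since then $F$ is a similarity. But $g$ need not respect the metric $\Omega$, which was built from $H_1$. We therefore describe $\Lambda$ in terms of the abstract group $\Pi$: an element $y\in\Pi$ lies in $\Lambda$ if and only if its centralizer $C(y)$ has finite index in $\Pi$. Indeed, if $y\in\Lambda$, then $C(y)\supset\Lambda$. Conversely, if $C(y)$ has finite index, then $C(y)\cap\Lambda$ has finite index in $\Lambda$ and still spans $\mathbb C^d$ over $\mathbb R$; by \eqref{eq:conj}, $U_y$ fixes it pointwise, so $U_y=1$ and $y\in\Lambda$.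

Let $y\in\Lambda$. Then $\Psi(y)$ commutes with $\Psi(C(y))$, which has finite index in $\Psi(\Pi)$ and hence in $\Pi$. So $\Psi(y)\in\Lambda$. This means $F(z+\lambda)=F(z)+\Psi(\lambda)$ for $\lambda\in\Lambda$. The partial derivatives of $F$ are then $\Lambda$-periodic entire functions, hence constant, so $F$ is affine and its linear part $\alpha$ maps $\Lambda$ to $\Lambda$. It descends to $\tilde\varphi(x)=\alpha x+a_0$ on $A$ with $\pi\tilde\varphi=\varphi\pi$. This proves (i).

\subsection*{Step 7: eigenvalues}
Assume $\varphi^*[H]=\delta[H]$ with $H$ ample and $\delta>1$. Every class in $H^2(A,\mathbb R)$ contains exactly one translation-invariant $2$-form, that is, one alternating $\mathbb R$-bilinear form on $\mathbb C^d$. Let $\Omega_0$ be the one in $\pi^*[H]$. It is a positive $(1,1)$-form: pull back a K\"ahler form in $[H]$ by the local biholomorphism $\pi$ and average it over translations; this preserves the class, because translations are homotopic to the identity, as well as type and positivity. The form $\tilde\varphi^*\Omega_0=\alpha^*\Omega_0$ is invariant and has class $\tilde\varphi^*\pi^*[H]=\pi^*\varphi^*[H]=\delta\,\pi^*[H]$,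 so $\alpha^*\Omega_0=\delta\,\Omega_0$. The formula $\langle z,z'\rangle=\Omega_0(z,iz')$ defines a Euclidean inner product on $\mathbb C^d=\Lambda\otimes\mathbb R$, and $\langle\alpha z,\alpha z'\rangle=\delta\langle z,z'\rangle$ since $\alpha$ is $\mathbb C$-linear. So $\delta^{-1/2}\alpha$ is orthogonal, and $\alpha$ is diagonalizable on $\Lambda\otimes\mathbb C$ with all eigenvalues of absolute value $\delta^{1/2}$.

The minimal polynomial of $\alpha$ on $\Lambda\otimes\mathbb Q$ therefore has distinct roots of absolute value $\delta^{1/2}$. It is a monic factor of the characteristic polynomial, which is monic of degree $2d$ in $\mathbb Z[t]$, so it lies in $\mathbb Z[t]$ by Gauss's lemma. It annihilates $\alpha$ in $\operatorname{End}(A)$ because an endomorphism of $A$ is determined by its action on $\Lambda$. Finally, $0$ and $1$ are not eigenvalues as $\delta>1$. So $\alpha$ and $1-\alpha$ are invertible on $\mathbb C^d$; such an endomorphism $\epsilon$ is surjective on $A$ with finite kernel $\epsilon^{-1}\Lambda/\Lambda$. This proves (ii) and completes the proof of Proposition~\ref{prop:structure}.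

\section{The exponential equation}\label{sec:eq}

We keep the hypotheses of Theorem~\ref{thm:B} with $k=\mathbb C$. By \eqref{eq:coh} and Proposition~\ref{prop:structure} there are lifts $\tilde f(x)=\alpha x+a_0$ and $\tilde g(x)=\beta x+b_0$ and monic polynomials $p_\alpha,p_\beta\in\mathbb Z[t]$ of degree at most $2d$ that annihilate $\alpha,\beta$ and have distinct roots $\lambda_i$, $\mu_j$ with $|\lambda_i|=\delta_f^{1/2}$, $|\mu_j|=\delta_g^{1/2}$.

\subsection*{The equation on $A$}
Since $1-\alpha$ and $1-\beta$ are surjective, there are $x_0,y_0\in A$ with $(1-\alpha)x_0=a_0$ and $(1-\beta)y_0=b_0$; these are fixed points of $\tilde f$ and $\tilde g$. Choose $\tilde P\in\pi^{-1}(P)$, $\tilde Q\in\pi^{-1}(Q)$ and put $u=\tilde P-x_0$, $v=\tilde Q-y_0$. Then $\tilde f^m(\tilde P)=x_0+\alpha^mu$ and $\tilde g^n(\tilde Q)=y_0+\beta^nv$ lie over $f^m(P)$ and $g^n(Q)$. The fibers of $\pi$ are $G$-orbits, so $f^m(P)=g^n(Q)$ if and only if $x_0+\alpha^mu=\gamma_0(y_0+\beta^nv)+t_\gamma$ for some $\gamma\in G$. Thus $S=\bigcup_{\gamma\in G}S_\gamma$, where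
\begin{equation}\label{eq:Sgamma}
S_\gamma=\{(m,n)\in\mathbb Z_{\ge0}^2:\ \alpha^mu=\gamma_0\beta^nv+w_\gamma\},\qquad w_\gamma=\gamma_0y_0+t_\gamma-x_0 .
\end{equation}
The point $u$ is not torsion: if $Nu=0$, all $\alpha^mu$ lie in the finite set $A[N]$ and the orbit of $P$ is finite. Then no $\alpha^mu$ is torsion: if $N\alpha^mu=0$, then $Nu$ lies in the finite group $\ker\alpha^m$. This is where the infinitude of the orbit of $P$ is used.

\subsection*{From $A$ to $\mathbb C$}
Let $M\subset A$ be the subgroup generated by all $\alpha^mu$, $\gamma_0\beta^nv$ and $w_\gamma$ for $m,n\ge0$, $\gamma\in G$. The relation $p_\alpha(\alpha)\alpha^mu=0$ is a linear recurrence with integer coefficients and leading coefficient $1$ for the sequence $(\alpha^mu)_m$, and $\gamma_0\,p_\beta(\beta)\beta^nv=0$ is one for $(\gamma_0\beta^nv)_n$. So finitely many terms generate the rest, and $M$ is finitely generated. Let $W=M\otimes_{\mathbb Z}\mathbb C$, a finite-dimensional vector space, and let $\bar x$ be the image of $x\in M$; then $\bar x=0$ if and only if $x$ is torsion.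

A sequence in $W$ satisfying a recurrence whose characteristic polynomial has distinct roots $\lambda_1,\dots,\lambda_e$ has the form $\sum_i\lambda_i^mu_i$: by the Vandermonde determinant we can choose $u_i\in W$ to match the first $e$ terms, and the recurrence propagates the equality. Hence
\[
\overline{\alpha^mu}=\sum_i\lambda_i^mu_i,\qquad\overline{\gamma_0\beta^nv}=\sum_j\mu_j^nv_{\gamma,j}\qquad(m,n\ge0)
\]
with $u_i,v_{\gamma,j}\in W$. We want a linear form that avoids the failure in Example~\ref{ex:bad}. For each $m$ the forms vanishing on the nonzero vector $\overline{\alpha^mu}$ make up a hyperplane in $W^*$, and countably many hyperplanes have measure zero. So there is a linear form $L\colon W\to\mathbb C$ with $L(\overline{\alpha^mu})\ne0$ for all $m\ge0$. Put $\xi_i=L(u_i)$, $\eta_{\gamma,j}=L(v_{\gamma,j})$, $\zeta_\gamma=L(\overline{w_\gamma})$. Every $(m,n)\in S_\gamma$ satisfies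
\begin{equation}\label{eq:star}
\sum_i\xi_i\lambda_i^m-\sum_j\eta_{\gamma,j}\,\mu_j^n-\zeta_\gamma=0,\qquad\sum_i\xi_i\lambda_i^m\ne0 .
\end{equation}

\begin{proposition}\label{prop:delta}
The function $\Delta(m,n)=n\log\delta_g-m\log\delta_f$ takes at most $c(d)$ values on $S$.
\end{proposition}

\begin{proof}
Theorem~\ref{thm:ESS} counts only solutions without vanishing subsums, and with many terms \eqref{eq:star} can have such subsums. We split the equation into minimal vanishing pieces and use the second condition in \eqref{eq:star} to find a piece that carries information.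

Fix $\gamma\in G$ and drop it from $\eta$ and $\zeta$. Let $I=\{i:\xi_i\ne0\}$ and $J=\{j:\eta_j\ne0\}$, regarded as disjoint sets, and let $\Theta=I\cup J\cup\{0\}$ if $\zeta\ne0$ and $\Theta=I\cup J$ otherwise, where $0$ is a new symbol. Then $|\Theta|\le4d+1$. For $\theta\in\Theta$ let $T_\theta(m,n)$ be the corresponding term $\xi_i\lambda_i^m$, $-\eta_j\mu_j^n$ or $-\zeta$; all these terms are nonzero. Call $\mathcal B\subset\Theta$ \emph{mixed} if it contains an element of $I$ and an element outside $I$, and fix for each mixed $\mathcal B$ an element $i=i(\mathcal B)\in\mathcal B\cap I$.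

Let $(m,n)\in S_\gamma$, so $\sum_{\theta\in\Theta}T_\theta=0$. Choose a minimal nonempty subset of $\Theta$ with vanishing sum, remove it, and repeat; the remaining terms always have sum zero. This partitions $\Theta$ into blocks, each with sum zero and without vanishing proper nonempty subsum. If every block meeting $I$ were contained in $I$, the sum over $I$ would be zero, contrary to \eqref{eq:star}. So some block $\mathcal B$ is mixed. Dividing $\sum_{\theta\in\mathcal B}T_\theta=0$ by $-T_i$ gives
\begin{equation}\label{eq:unit}
\sum_{\theta\in\mathcal B\setminus\{i\}}c_\theta x_\theta=1,\qquad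
(c_\theta,x_\theta)=\begin{cases}
\bigl(-\xi_\theta/\xi_i,\ (\lambda_\theta/\lambda_i)^m\bigr)&\theta\in I,\\
\bigl(\eta_\theta/\xi_i,\ \mu_\theta^n\lambda_i^{-m}\bigr)&\theta\in J,\\
\bigl(\zeta/\xi_i,\ \lambda_i^{-m}\bigr)&\theta=0.
\end{cases}
\end{equation}
The number of unknowns $N=|\mathcal B|-1$ satisfies $1\le N\le4d$, and the constants $c_\theta\in\mathbb C^*$ depend only on $\gamma$ and $\mathcal B$. A nonempty subsum of the left side corresponds to a proper nonempty subset of $\mathcal B$, so it does not vanish. The vector $x=(x_\theta)$ is the value at $(m,n)$ of a homomorphism $\mathbb Z^2\to(\mathbb C^*)^N$ depending only on $\mathcal B$, and its image has rank at most $2$. By Theorem~\ref{thm:ESS}, $x$ takes at most $\exp(3(6N)^{3N})\le\exp(3(24d)^{12d})$ values for given $\gamma$ and $\mathcal B$.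

So every point of $S$ gives rise to at least one triple $(\gamma,\mathcal B,x)$, and the number of triples that occur is at most $3^{4d^2}\cdot2^{4d+1}\cdot\exp(3(24d)^{12d})=c(d)$. It remains to show that a triple determines $\Delta(m,n)$. If $\mathcal B$ contains some $j\in J$, then
\[
|x_j|=\delta_g^{n/2}\delta_f^{-m/2}=\exp\bigl(\tfrac12\Delta(m,n)\bigr).
\]
Otherwise the element of $\mathcal B$ outside $I$ is $0$, and $x_0=\lambda_i^{-m}$ determines $m$ because $|\lambda_i|>1$. As the orbit of $Q$ is infinite, $m$ determines the point $(m,n)\in S$ (Section~\ref{sec:intro}), and with it the value of $\Delta$.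
\end{proof}

The proof uses that all $\lambda_i$ have the same absolute value and all $\mu_j$ have the same absolute value: whichever $i$ and $j$ the block offers, $|x_j|$ measures the same function $\Delta$.

\section{Progressions along a level set}\label{sec:prog}

In the dependent case a level set of $\Delta$ is a line, and Example~\ref{ex:level} shows that $S$ may occupy only part of it. Along the line the two parameters $m,n$ reduce to one, and \eqref{eq:Sgamma} becomes the vanishing of a recurrence sequence in $M$. We need Theorem~\ref{thm:SML} for such groups, torsion included.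

Call $\Sigma\subset\mathbb Z_{\ge0}$ \emph{eventually periodic} if there are $\ell_1\ge0$ and $e\ge1$ such that for $\ell\ge\ell_1$ we have $\ell\in\Sigma$ if and only if $\ell+e\in\Sigma$. These are exactly the finite unions of singletons and sets $\{\ell_0+e'\ell:\ell\ge0\}$ with $e'\ge1$. Given such a union, take for $e$ the product of the differences $e'$ and for $\ell_1$ a number larger than all singletons and initial terms. Conversely, an eventually periodic set is the union of its elements below $\ell_1$ and the sets $\{\ell_0+e\ell:\ell\geq0\}$ for $\ell_0\in\Sigma$ with $\ell_1\le\ell_0<\ell_1+e$. A finite intersection of eventually periodic sets is eventually periodic: take the largest $\ell_1$ and the product of the periods.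

\begin{lemma}\label{lem:SMLgroup}
Let $M$ be a finitely generated abelian group and let $(z_\ell)_{\ell\ge0}$ be a sequence in $M$ with $z_{\ell+R}=c_1z_{\ell+R-1}+\dots+c_Rz_\ell$ for all $\ell\geq0$, where $c_1,\dots,c_R\in\mathbb Z$. Then $\{\ell:z_\ell=0\}$ is eventually periodic.
\end{lemma}

\begin{proof}
Write $M\cong\mathbb Z^\rho\oplus\Phi$ with $\Phi$ finite. Each component of $(z_\ell)$ satisfies the same recurrence. The zero set of each $\mathbb Z$-component is eventually periodic by Theorem~\ref{thm:SML}. Let $(\phi_\ell)$ be the $\Phi$-component. The state $(\phi_\ell,\dots,\phi_{\ell+R-1})$ lies in the finite set $\Phi^R$ and determines the next state, so the states, and hence the $\phi_\ell$, repeat periodically from some index on. The zero set of $(z_\ell)$ is the intersection of these $\rho+1$ sets.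
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1) and (2), and of Theorem~\ref{thm:A}]
Suppose $\delta_f,\delta_g$ are multiplicatively independent. If $\Delta(m,n)=\Delta(m',n')$, then $\delta_f^{m'-m}\delta_g^{n-n'}=1$, so $(m,n)=(m',n')$. Thus $\Delta$ is injective on $\mathbb Z^2$, and Proposition~\ref{prop:delta} gives $\#S\le c(d)$. This is (1).

Suppose $\delta_f^a=\delta_g^b$ with $a,b\ge1$ coprime. Then $\log\delta_g=\frac ab\log\delta_f$ and
\[
\Delta(m,n)=\frac{\log\delta_f}{b}\,(na-mb).
\]
As $a,b$ are coprime, $na=mb$ holds exactly for $(m,n)\in\mathbb Z(a,b)$. So the level sets of $\Delta$ in $\mathbb Z^2$ are the cosets of $\mathbb Z(a,b)$, and by Proposition~\ref{prop:delta} at most $c(d)$ of them meet $S$.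

Fix such a coset $\{(m+at,n+bt):t\in\mathbb Z\}$. Its points in $\mathbb Z_{\ge0}^2$ are those with $t\ge\max(-m/a,-n/b)$, because $a,b>0$; so they form a set $\{(m_0+a\ell,n_0+b\ell):\ell\ge0\}$. Fix $\gamma\in G$. By \eqref{eq:Sgamma}, the $\ell$-th point lies in $S_\gamma$ if and only if $z_\ell=0$, where
\[
z_\ell=(\alpha^a)^\ell\alpha^{m_0}u-\gamma_0(\beta^b)^\ell\beta^{n_0}v-w_\gamma\in M .
\]
Let $\chi_1,\chi_2\in\mathbb Z[t]$ be the characteristic polynomials of $\alpha^a$ and $\beta^b$ on $\Lambda$. By Cayley--Hamilton, $\chi_1(\alpha^a)=0$ and $\chi_2(\beta^b)=0$ on $\Lambda$, hence in $\operatorname{End}(A)$. Let $\mathrm{sh}$ be the shift $(y_\ell)\mapsto(y_{\ell+1})$ on sequences in $M$. Then $\chi_1(\mathrm{sh})$ kills the first summand, $\chi_2(\mathrm{sh})$ the second and $\mathrm{sh}-1$ the third. Polynomials in $\mathrm{sh}$ commute, so the monic integral polynomial $\chi_1(t)\chi_2(t)(t-1)$, evaluated at $\mathrm{sh}$, kills $(z_\ell)$. By Lemma~\ref{lem:SMLgroup}, $\{\ell:z_\ell=0\}$ is a finite union of singletons and sets $\{\ell_i+s_i\ell:\ell\ge0\}$ with $s_i\ge1$. The latter correspond to $\{(m_i+s_ia\ell,\,n_i+s_ib\ell):\ell\geq0\}$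 with $m_i=m_0+a\ell_i$ and $n_i=n_0+b\ell_i$. The union over the finitely many cosets and $\gamma\in G$ gives (2). In both cases $S$ is a finite union of progressions, which proves Theorem~\ref{thm:A}.
\end{proof}

\section{Infinite intersections and invariant subvarieties}\label{sec:three}

We return to the field $k$ of Theorem~\ref{thm:B} and prove part (3).

\begin{proof}[Proof of the first assertion of (3)]
If $S$ is infinite, then by (1) and (2) it contains a set $\{(m_0+r\ell,n_0+s\ell):\ell\ge0\}$ with $r,s\ge1$. The points $x_\ell=f^{m_0+r\ell}(P)=g^{n_0+s\ell}(Q)$ are pairwise distinct, and $f^r(x_\ell)=x_{\ell+1}=g^s(x_\ell)$. Let $Y$ be the Zariski closure of $\{x_\ell:\ell\geq0\}$, with reduced structure. It is infinite, so $\dim Y>0$. By continuity $f^r(Y)\subset Y$. The locus where $f^r$ and $g^s$ agree is closed, since $X$ is separated, so $f^r|_Y=g^s|_Y$; as $Y$ is stable, also $f^{rN}|_Y=g^{sN}|_Y$ for all $N\geq1$. It remains to replace $Y$ by an irreducible set. The finite morphism $f^r$ maps a component of $Y$ of dimension $\dim Y$ onto a closed irreducible subset of $Y$ of the same dimension, that is, onto such a component.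 A self-map of the finite set of these components has a periodic element $Z$, say $f^{rN}(Z)=Z$ with $N\geq1$. The triple $(rN,sN,Z)$ has the required properties.
\end{proof}

For the converse we must find a point of $Z$ with infinite orbit among the countably many points over $\overline{\mathbb Q}$, and heights provide one. Recall the properties of Weil heights on a projective variety $X$ over $\overline{\mathbb Q}$. To each line bundle $\mathcal L$ is attached a function $h_{\mathcal L}\colon X(\overline{\mathbb Q})\to\mathbb R$, well defined up to a bounded function and additive in $\mathcal L$, so that the definition extends linearly to $\operatorname{Pic}(X)\otimes\mathbb R$. One has $h_{f^*\mathcal L}=h_{\mathcal L}\circ f+O(1)$. If $\mathcal H$ is ample, $h_{\mathcal H}$ is bounded below, and there are only finitely many points of bounded degree and bounded height (Northcott). If $X$ is smooth, $\mathcal H$ is ample with $h_{\mathcal H}\ge0$ and $\mathcal L$ is algebraically trivial, then $h_{\mathcal L}=O(\sqrt{1+h_{\mathcal H}})$ by \cite[Theorem B.5.9]{HS}, applied to $\mathcal L$ and $\mathcal L^{-1}$.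

\begin{lemma}\label{lem:height}
Let $X$ be a projective variety over $\overline{\mathbb Q}$ and let $f$ be an \'etale endomorphism with $f^*H\equiv\delta H$, where $H$ is an ample $\mathbb R$-divisor and $\delta>1$. Every irreducible closed subset $Z\subset X$ with $\dim Z>0$ contains a point $P\in Z(\overline{\mathbb Q})$ with infinite $f$-orbit.
\end{lemma}

\begin{proof}
By Section~\ref{sec:red} and Proposition~\ref{prop:structure}, $X_{\mathbb C}$ is smooth, hence so is $X$. Write $H=\sum_it_i\mathcal H_i$ with $t_i>0$ and $\mathcal H_i$ ample, normalize $h_{\mathcal H_i}\ge0$, and put $h=\sum_it_ih_{\mathcal H_i}$. Then $h_{\mathcal H_1}\le h/t_1$, so $h$ has the Northcott property and heights of algebraically trivial bundles are $O(\sqrt{1+h})$. By Lemma~\ref{lem:num}, $f^*H-\delta H$ is a real combination of such bundles. Hence there is a constant $c>0$ with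
\[
h(f(x))\ge\delta h(x)-c\sqrt{1+h(x)}\qquad\text{for all }x\in X(\overline{\mathbb Q}).
\]
Choose $B>0$ such that $c\sqrt{1+t}\le\frac{\delta-1}2t$ for $t>B$. If $h(x)>B$, then $h(f(x))\ge\frac{1+\delta}2h(x)>B$. By induction $h(f^m(x))\ge(\frac{1+\delta}2)^mh(x)\to\infty$, and the orbit of $x$ is infinite.

It remains to see that $h$ is unbounded on $Z(\overline{\mathbb Q})$. Take an irreducible projective curve $C\subset Z$ and a finite surjective morphism $C\to\mathbb P^1$, and let $K$ be a number field over which $X$, $C$ and the morphism are defined. The points of $C$ over $\mathbb P^1(K)$ are infinite in number and have bounded degree over $K$. By the Northcott property $h$ is unbounded on them.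
\end{proof}

\begin{proof}[Proof of the converse in (3)]
Let $P\in Z(\overline{\mathbb Q})$ be given by Lemma~\ref{lem:height} for $f$ and $H_1$. We claim that $f^{r\ell}(P)=g^{s\ell}(P)\in Z$ for all $\ell\ge0$. This holds for $\ell=0$. If it holds for $\ell$, with common value $y\in Z$, then $f^{r(\ell+1)}(P)=f^r(y)=g^s(y)=g^{s(\ell+1)}(P)$, and $f^r(y)\in Z$. So $(r\ell,s\ell)\in S_{f,g}(P,P)$ for all $\ell\geq0$. The points $f^{r\ell}(P)$ are distinct because the $f$-orbit of $P$ is infinite and $r\ge1$. They lie in the $g$-orbit of $P$, which is therefore infinite as well.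
\end{proof}

\begin{thebibliography}{9}

\bibitem{ESS}
Evertse, Schlickewei and Schmidt, Ann. of Math. 155 (2002).

\bibitem{Fulton}
Fulton, \emph{Intersection Theory}.

\bibitem{HS}
Hindry and Silverman, \emph{Diophantine Geometry}.

\bibitem{Kleiman}
Kleiman, SGA 6, XIII.

\bibitem{Sano}
Kaoru Sano, \emph{Growth rate of ample heights and the dynamical Mordell-Lang type conjecture}, arXiv:1801.02831 (2018).

\end{thebibliography}
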